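# Collinear points inside Lie algebras, and components of spaces of foliations that are not unirational

## 1. A bracket that forces points onto a line

Let $P$ be a finite set of labels and let $W\subset\mathbb C^P$ be a $3$-dimensional subspace. Think of $W$ as the row space of a $3\times|P|$ matrix. The column with label $p$ is the coordinate function $f_p\in W^*\cong\mathbb C^3$, and the $f_p$ span $W^*$. So $W$ is the same thing as a list of vectors $f_p$ spanning a $3$-space, up to linear isomorphism; when all $f_p\neq0$ it gives a labelled point configuration in a projective plane. For $F\subset P$ let $W_F$ be the image of $W$ in $\mathbb C^F$. Then $\dim W_F=\dim\langle f_p:p\in F\rangle$. Thus $\dim W_F=2$ means that the points with labels in $F$ lie on a line and do not all coincide.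

Now take a vector space with basis $a_p,b_p$ ($p\in P$) and $c_p$ ($p\in F$), and for $w\in\mathbb C^P$ and $s,u\in\mathbb C^F$ define matrices, zero on all basis vectors not mentioned, by
$$X(w):a_p\mapsto w_pb_p,\qquad Y(s):b_p\mapsto s_pc_p,\qquad U(u):a_p\mapsto u_pc_p .$$
Each label $p\in F$ carries a string $a_p\to b_p\to c_p$. The product $Y(s)X(w)$ sends $a_p$ to $s_pw_pc_p$, and $X(w)Y(s)=0$. Hence
$$[Y(s),X(w)]=U(s\cdot w|_F), \tag{1}$$
and all other brackets among these matrices vanish. Consider $X(W)\oplus\mathbb C\,Y(s)\oplus U(N)$ with all $s_p\ne0$ and a subspace $N\subset\mathbb C^F$. By (1) this is a Lie algebra if and only if $s\cdot W_F\subset N$. Since multiplication by $s$ is invertible, **being a Lie algebra forces** $\dim W_F\le\dim N$. If $\dim N=2$, the points of $F$ are collinear.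

Here is the smallest case. Let $P=\{1,2,3,4\}$, $F=\{1,2,3\}$, with columns $f_1=(1,0,0)$, $f_2=(0,1,0)$, $f_3=(1,1,0)$, $f_4=(0,0,1)$. Then $W_F=\{(x,y,x+y)\}$ has dimension $2$, and $N=W_F$, $s=(1,1,1)$ gives a Lie algebra. Move $f_3$ to $(1,1,\epsilon)$ with $\epsilon\neq0$. Now $W_F=\mathbb C^3$, and closing up under the bracket needs $\dim N=3$. The dimension has jumped, so the new algebra is not near the old one. Perturbing $W$ destroys collinearity, but perturbing the Lie algebra with its dimension fixed does not.

That is the device of this talk. It turns *closed* incidence conditions on points in the plane into conditions that survive small deformation. We shall use it to build irreducible components of spaces of foliations whose birational type is that of a prescribed space of point–line configurations, for example an elliptic curve.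

## 2. Foliations, their components, and the theorems

Let $n\ge3$, $1\le q\le n-1$, $d\ge0$.

**Definition (distribution, foliation, degree).** A codimension $q$ singular holomorphic distribution on $\mathbb P^n$ is a holomorphic field of $(n-q)$-planes on the complement of a Zariski closed set of codimension at least two. It is a foliation when this plane field is involutive. Its degree is the degree of its tangency locus with a generic linearly embedded $\mathbb P^q\subset\mathbb P^n$.

Equivalently, a distribution of degree $d$ is given, up to a nonzero scalar, by a twisted form $\omega\in H^0(\mathbb P^n,\Omega^q_{\mathbb P^n}(d+q+1))$ such that $\operatorname{codim}\operatorname{sing}(\omega)\ge2$ for the zero set $\operatorname{sing}(\omega)$, and such that $\omega=\omega_1\wedge\dots\wedge\omega_q$ locally off $\operatorname{sing}(\omega)$. The plane field is the kernel of $\omega$. It is involutive exactly when $d\omega_i\wedge\omega=0$ for all $i$. In terms of $\omega$ the two conditions are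
$$(i_v\omega)\wedge\omega=0,\qquad (i_v\omega)\wedge d\omega=0\qquad\text{for all local holomorphic }(q-1)\text{-vector fields }v. \tag{2}$$
The first is decomposability (the Plücker relations). For the second, note that off $\operatorname{sing}(\omega)$ the forms $i_v\omega$ span the same space as the $\omega_i$, and that $\omega_i\wedge d\omega=\pm\, d\omega_i\wedge\omega$, because all other terms of $d\omega$ contain the factor $\omega_i$. It is often convenient to view $\omega$ as a $q$-form on $V=\mathbb C^{n+1}$ with homogeneous polynomial coefficients of degree $d+1$, annihilated by the radial field $R$.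

Write $\mathcal D_q(n,d)\supset\mathcal F_q(n,d)$ for the spaces of distributions and of foliations of codimension $q$ and degree $d$. They are locally closed in $\mathbb PH^0(\Omega^q_{\mathbb P^n}(d+q+1))$. Irreducible components are taken with their reduced structure.

**Definition (unirational, stably birational).** A complex variety $Z$ is unirational if there is a dominant rational map $\mathbb P^N\dashrightarrow Z$ for some $N$. Two varieties are stably birational if they become birational after multiplying each by some affine space. For instance $X$ and $X\times\mathbb A^1$ are always stably birational. If $Z\times\mathbb A^N$ is unirational, so is $Z$, by projection.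

Cukierman and Pereira, in "Stability of Holomorphic Foliations with Split Tangent Sheaf" (arXiv:math/0511060, 2005), write that up to then all the known irreducible components of $\mathcal F_q(n,d)$ are unirational, and that it would be interesting to know if this is a general fact. The question is whether it holds for all $n,q,d$ as above. The answer is no.

**Theorem A.** $\mathcal F_{144}(270,126)$ has an irreducible component $Z$ with a dominant rational map $Z\dashrightarrow E$, where $E$ is the smooth projective model (of genus $1$) of $y^2=t^4-2t^3-5t^2-2t+1$. Hence $Z$ is not unirational.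

**Theorem A′.** For all $d\ge126$, $q\ge144+2(d-126)$, $n\ge q+d$, the space $\mathcal F_q(n,d)$ has a non-unirational irreducible component.

**Theorem B.** (i) For every irreducible variety $X$ defined over $\overline{\mathbb Q}$ there are $q,d,n_0$ such that for all $n\ge n_0$ the space $\mathcal F_q(n,d)$ has an irreducible component stably birational to $X_{\mathbb C}$. (ii) Conversely, every irreducible component of every $\mathcal F_q(n,d)$ is defined over $\overline{\mathbb Q}$.

So, up to stable birational equivalence, the irreducible components of the $\mathcal F_q(n,d)$ are exactly the varieties defined over $\overline{\mathbb Q}$. Theorem A alone answers the question; it is proved by the end of Section 11.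

**Conventions.** Everything is over $\mathbb C$, varieties are reduced, and $\sim$ means birational. An irreducible constructible set contains a dense open subset of its closure; its birational class means that of its closure. Three textbook facts will be used.

* (F1) A dominant morphism of irreducible varieties that is injective on a nonempty open set is birational (characteristic $0$).
* (F2) A constructible subset of a variety that is open in the classical topology is Zariski open: its complement is constructible and classically closed, hence Zariski closed.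
* (F3) If $S$ is closed of codimension $\ge c$ in a smooth variety and $L$ is locally free, then $H^i_S(L)=0$ for $i<c$.

## 3. Two families where everything is rational

*Codimension $q=n-1$.* Contraction with a generator of $H^0(\Omega^n(n+1))=\mathbb C$ identifies $T\mathbb P^n(d-1)$ with $\Omega^{n-1}(d+n)$. Every $(n-1)$-covector on an $n$-dimensional space is decomposable, and a field of lines is always involutive. So $\mathcal F_{n-1}(n,d)=\mathcal D_{n-1}(n,d)$ is the open subset of $\mathbb PH^0(T\mathbb P^n(d-1))$ where the zero set has codimension $\ge2$. If nonempty, it is irreducible and rational. There are no equations at all.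

*Codimension $1$, degree $0$.* Here $\omega=\sum a_{ij}x_i\,dx_j$ on $V$, and $i_R\omega=\sum a_{ij}x_ix_j=0$ says that $(a_{ij})$ is skew. Put $\Omega=\frac12\sum a_{ij}\,dx_i\wedge dx_j$. Then $\omega=i_R\Omega$, $d\omega=2\Omega$, and
$$\omega\wedge d\omega=2(i_R\Omega)\wedge\Omega=i_R(\Omega\wedge\Omega).$$
A constant form of positive degree annihilated by $R$ at every point is zero, so integrability means $\Omega\wedge\Omega=0$, that is, $\Omega=\varphi\wedge\psi$. The singular set $\{\varphi=\psi=0\}$ has codimension $2$. Hence $\mathcal F_1(n,0)\cong\mathrm{Gr}(2,V^*)$, again rational.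

In general involutivity gives real equations. To exhibit a component with given birational type one must control *every* foliation in a neighborhood of some foliation. Sections 4 and 5 provide an open part of $\mathcal F_q(n,d)$ where foliations are the same as Lie subalgebras of $\mathfrak{gl}_{n+1}$ containing $\mathrm{Id}$. Sections 6–9 fill it with the algebras of Section 1.

## 4. Openness of distributions with split tangent sheaf

The result of this section (for singular set of codimension at least three) is a theorem of Cukierman–Pereira. Here is a complete proof. It starts with a piece of linear algebra that controls first-order deformations of a decomposable form.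

**Lemma 4.1.** Let $T$ be a finite-dimensional vector space, $0\ne\omega=\theta_1\wedge\dots\wedge\theta_q\in\wedge^qT^*$, $K=\bigcap\ker\theta_i$, $K^\perp=\langle\theta_1,\dots,\theta_q\rangle$. If $\eta\in\wedge^qT^*$ satisfies $(i_v\eta)\wedge\omega+(i_v\omega)\wedge\eta=0$ for all $v\in\wedge^{q-1}T$, then $i_k\eta\in\wedge^{q-1}K^\perp$ for all $k\in K$.

*Proof.* Complete the $\theta_i$ to a basis of $T^*$ by forms $\zeta_j$, and let $t_i,k_j$ be the dual basis, so the $k_j$ span $K$. Write $\eta=\sum\eta_{I,J}\,\theta_I\wedge\zeta_J$ with $|I|+|J|=q$. We show $\eta_{I,J}=0$ when $|J|\ge2$. Take $j\in J$, $J'=J\setminus\{j\}$ and $v=t_I\wedge k_{J'}$, of degree $q-1$. As $|J'|\ge1$ and the $k$'s annihilate $\omega$, $i_v\omega=0$. The hypothesis gives $(i_v\eta)\wedge\omega=0$, so the $1$-form $i_v\eta$ lies in $K^\perp$. Contracting $\theta_{I_1}\wedge\zeta_{J_1}$ with $v$ gives something nonzero only if $I\subset I_1$ and $J'\subset J_1$, and what remains is a multiple of one $\theta_i$ or of one $\zeta_{j'}$. Modulo $K^\perp$ we get $i_v\eta\equiv\sum_{j'\notin J'}\pm\eta_{I,J'\cup j'}\zeta_{j'}$. This is zero,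 so $\eta_{I,J}=0$. Only terms $\theta_I$ and $\theta_I\wedge\zeta_j$ remain, and for $k\in K$ we have $i_k\theta_I=0$ and $i_k(\theta_I\wedge\zeta_j)=\pm\zeta_j(k)\theta_I$ with $|I|=q-1$. $\square$

The map $T/K\to\wedge^{q-1}K^\perp$, $u\mapsto i_u\omega$, is injective between spaces of dimension $q$, hence an isomorphism.

**Setup.** Let $\mathbf D\subset\mathbb PH^0(\Omega^q_{\mathbb P^n}(d+q+1))$ be the closed *subscheme* given by the equations $(i_v\omega(x))\wedge\omega(x)=0$ for all $x$ and all $v\in\wedge^{q-1}T_x$. As a topological space, $\mathcal D_q(n,d)$ is its open subset $\{\operatorname{codim}\operatorname{sing}\ge2\}$. Indeed the Plücker equations say that $\omega(x)$ is decomposable at each point, and off the zeros the kernel is then a subbundle, so $\omega$ is locally decomposable.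

Let $r=n-q$, $\mathcal E=\bigoplus_{i=1}^r\mathcal O(e_i)$ and $M=H^0(\mathbb P^n,\mathcal Hom(\mathcal E,T\mathbb P^n))$. For $\nu\in M$ let $S_\nu$ be the closed set where $\nu$ is not fibrewise injective, and $M^\circ=\{\nu:\operatorname{codim}S_\nu\ge3\}$. The set $\{(\nu,x):x\in S_\nu\}$ is closed and proper over $M$, so its fibre dimension is upper semicontinuous on $M$, and $M^\circ$ is open. Contracting the generator of $H^0(\Omega^n(n+1))$ with $\wedge^r\nu$ gives $\omega_\nu\in H^0(\Omega^q(n+1-\sum e_i))$. Its zero set is $S_\nu$, and on $U=\mathbb P^n\setminus S_\nu$ it is decomposable with kernel $K=\nu(\mathcal E)|_U\cong\mathcal E|_U$. Comparing twists, $d=r-\sum e_i$. Since $M^\circ$ is reduced, $\nu\mapsto[\omega_\nu]$ is a morphism $\Phi:M^\circ\to\mathbf D$ of schemes, with image in $\mathcal D_q(n,d)$.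

**Proposition 4.2.** $\Phi:M^\circ\to\mathcal D_q(n,d)$ is an open map, in the Zariski and classical topologies.

*Proof.* Fix $\nu\in M^\circ$ and put $\omega=\omega_\nu$.

**Step 1: embed the tangent space.** The purpose is to replace $T_{[\omega]}\mathbf D$ by sections of a bundle on $U$. Linearizing the equations,
$$T_{[\omega]}\mathbf D=\{\eta:(i_v\eta)\wedge\omega+(i_v\omega)\wedge\eta=0\ \text{for all }x,v\}/\mathbb C\omega .$$
By Lemma 4.1 and the isomorphism after it, such an $\eta$ defines $\sigma_\eta\in H^0(U,\mathcal Hom(K,T/K))$ by $i_{\sigma_\eta(k)}\omega=-i_k\eta$. Clearly $\sigma_\omega=0$. If $\sigma_\eta=0$, then $\eta_x$ is annihilated by $K_x$, so $\eta_x\in\wedge^qK_x^\perp=\mathbb C\omega_x$ on $U$ and $\eta=f\omega$ with $f\in\mathcal O(U)$. Now $\mathcal O(U)=\mathbb C$ because $\mathbb P^n\setminus U$ has codimension $\ge2$. Hence $T_{[\omega]}\mathbf D\hookrightarrow H^0(U,\mathcal Hom(K,T/K))$.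

**Step 2: compute the differential.** The purpose is to recognize $d\Phi$ inside this space. Let $\omega_{\nu+\epsilon\nu'}=\omega+\epsilon\eta$ with $\epsilon^2=0$. The identity $i_{\nu(s)}\omega_\nu=0$, valid for every $\nu$, gives $i_{\nu(s)}\eta+i_{\nu'(s)}\omega=0$. Hence $\sigma_\eta(\nu(s))=\nu'(s)\bmod K$. So, identifying $K$ with $\mathcal E|_U$, $d\Phi$ followed by the injection of Step 1 is the natural map
$$M=H^0(U,\mathcal Hom(\mathcal E,T))\to H^0(U,\mathcal Hom(\mathcal E,T/K)),$$
where the equality holds because sections extend over codimension $\ge2$.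

**Step 3: surjectivity.** The purpose is to show $d\Phi:M\to T_{[\omega]}\mathbf D$ is onto; for this it suffices that the composite in Step 2 is onto. By $0\to\mathcal Hom(\mathcal E,K)\to\mathcal Hom(\mathcal E,T)\to\mathcal Hom(\mathcal E,T/K)\to0$ on $U$, its cokernel embeds in
$$H^1(U,\mathcal Hom(\mathcal E,K))=\bigoplus_{i,j}H^1(U,\mathcal O(e_j-e_i)).$$
In the exact sequence $H^1(\mathbb P^n,\mathcal O(m))\to H^1(U,\mathcal O(m))\to H^2_{S_\nu}(\mathcal O(m))$ the left term is $0$, and the right term is $0$ by (F3) since $\operatorname{codim}S_\nu\ge3$. So the cokernel is $0$.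

**Step 4: from the differential to openness.** The purpose is to see that $\mathbf D$ is smooth at $[\omega]$ although we never wrote its equations. Let $\mathfrak m$ be the maximal ideal of $\mathbf D$ at $[\omega]$. Lifting a basis of $\mathfrak m/\mathfrak m^2$ gives a surjection $\widehat{\mathrm{Sym}}(\mathfrak m/\mathfrak m^2)\to\widehat{\mathcal O}_{\mathbf D,[\omega]}$. Compose with $\widehat{\mathcal O}_{\mathbf D,[\omega]}\to\widehat{\mathcal O}_{M,\nu}$, a power series ring. By Step 3 the images of the variables have independent linear parts, so they are part of a regular system of parameters and the composite is injective. Hence the first arrow is an isomorphism. So $\mathbf D$ is smooth at $[\omega]$, and $\Phi$ is smooth at $\nu$. As $\nu\in M^\circ$ was arbitrary, $\Phi$ is open. $\square$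

The number three matters. If $S$ is the linear space $x_0=x_1=0$, then $U$ is covered by the affine sets $x_0\ne0$ and $x_1\neq0$, and $x_2^2/(x_0x_1)$ is a nonzero class in $H^1(U,\mathcal O)$, since it is not a sum of a function with only powers of $x_0$ in its denominator and one with only powers of $x_1$. For such $S$ Step 3 gives nothing. This is why Section 7 insists on codimension three.

## 5. Lie subalgebras of $\mathfrak{gl}(V)$ as an open part of $\mathcal F_q(n,r)$

Let $V=\mathbb C^{n+1}$ and let $\mathbb P^n=\mathbb P(V)$ be the space of lines. By the Euler sequence, $H^0(T\mathbb P^n)=\mathfrak{gl}(V)/\mathbb C\,\mathrm{Id}$: a matrix $\xi$ gives the field $x\mapsto\xi x$, and brackets agree up to sign. Consider $(r+1)$-dimensional subspaces $\hat{\mathfrak g}\subset\mathfrak{gl}(V)$ containing $\mathrm{Id}$, and put $\mathfrak g=\hat{\mathfrak g}/\mathbb C\,\mathrm{Id}$. The map $\mathfrak g\to T_{[x]}\mathbb P^n=V/\mathbb Cx$ (up to a twist) fails to be injective iff some $\xi\in\hat{\mathfrak g}\setminus\mathbb C\,\mathrm{Id}$ has $\xi x\in\mathbb Cx$. Subtracting a multiple of $\mathrm{Id}$, this holds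 iff some $0\neq\xi\in\hat{\mathfrak g}$ has $\xi x=0$. Let $S_{\hat{\mathfrak g}}\subset\mathbb P^n$ be the set of such $[x]$. Let $\mathcal G$ be the set of $\hat{\mathfrak g}$ with $\operatorname{codim}S_{\hat{\mathfrak g}}\ge3$, open in the Grassmannian by the semicontinuity argument of Section 4, and let $\mathcal S\subset\mathcal G$ be the closed subset of Lie subalgebras.

For example, on $\mathbb P^3$ let $\hat{\mathfrak g}=\langle\mathrm{Id},\operatorname{diag}(\lambda_0,\dots,\lambda_3)\rangle$ with distinct $\lambda_i$. A nonzero element has at most one zero diagonal entry, so it kills only multiples of a basis vector. Thus $S_{\hat{\mathfrak g}}$ consists of the four coordinate points and has codimension $3$.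

**Corollary 5.1.** The map $\hat{\mathfrak g}\mapsto\omega_{\mathfrak g}$ induces a morphism $\bar\Phi$ which is a homeomorphism (both topologies) from $\mathcal S$ onto an open subset of $\mathcal F_q(n,r)$, $q=n-r$.

*Proof.* Apply Proposition 4.2 with $\mathcal E=\mathcal O^r$, so $d=r$. An element of $M^\circ$ is an $r$-tuple of global fields with $\operatorname{codim}S_\nu\ge3$; the fields are then independent, so $M^\circ$ is the space of bases of the $\mathfrak g$'s with $\hat{\mathfrak g}\in\mathcal G$. A change of basis multiplies $\omega_\nu$ by a determinant. So $\Phi$ factors through the locally trivial surjection $M^\circ\to\mathcal G$ and gives a morphism $\bar\Phi:\mathcal G\to\mathcal D_q(n,r)$. It is open, because for $A\subset\mathcal G$ open, $\bar\Phi(A)$ is the $\Phi$-image of the open preimage of $A$. It is injective, because $[\omega_{\mathfrak g}]$ determines $U$ and $K$, and $\mathfrak g=H^0(U,\mathcal O_U\otimes\mathfrak g)=H^0(U,K)$. Finally, $K$ is generated by $\mathfrak g$, so it is involutive iff $[\mathfrak g,\mathfrak g]\subset H^0(U,K)=\mathfrak g$. Hence $\bar\Phi(\mathcal S)=\bar\Phi(\mathcal G)\cap\mathcal F_q(n,r)$,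 and restricting $\bar\Phi$ to the full preimage $\mathcal S$ of $\mathcal F_q(n,r)$ keeps it open onto its image. $\square$

So an irreducible open subset of $\mathcal S$ gives an irreducible component of $\mathcal F_q(n,r)$, namely the closure of its image.

## 6. Two layers lose incidences; three layers keep them

A natural first try is to put a point configuration into a Lie algebra using only the layers $a$ and $b$. On the space with basis $a_p,b_p$ let $\mathbb C^P\oplus\mathbb C\ni(\alpha,\gamma)$ act diagonally by $\alpha_p$ on $a_p$ and $\alpha_p+\gamma$ on $b_p$, and let $\mathfrak l(W)$ be the sum of this diagonal algebra and $X(W)$. It is a Lie algebra containing $\mathrm{Id}$, and the diagonal part makes the $f_p$ matter only up to scalars. But it is a Lie algebra for *every* $W\in\mathrm{Gr}(3,\mathbb C^P)$. The set of all its conjugates is dominated by $GL(V)\times\mathrm{Gr}(3,\mathbb C^P)$, so it is unirational. If we restrict $W$ to the realizations of some incidence pattern, nearby $W$ without these incidences give nearby Lie algebras. The attempt stops exactly here: closure under the bracket imposes no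 condition on $W$, so the closed conditions $\dim W_F\le2$ do not persist. The third layer of Section 1 repairs this, one copy for each set $F$ that has to be collinear. Here is the full construction.

**Data.** A finite set $P$ with four distinguished elements $e_1,e_2,e_3,e_0$; a finite family $\mathcal B$, $|\mathcal B|\ge2$, of subsets $F\subset P$, called *blocks*, with ranks $\rho_F\in\{2,3\}$ and $|F|\ge\rho_F+4$, such that the pairs $(F,\rho_F)$ are distinct and every $p\in P$ lies in some block; and an integer $k\ge0$.

**Definition (realization space).** With $f_p$ and $W_F$ as in Section 1, $R^\circ$ is the set of $W\in\mathrm{Gr}(3,\mathbb C^P)$ such that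

* (R1) $\dim W_F=\rho_F$ for all $F\in\mathcal B$;
* (R2) for all $J\subset P$ with $|J|\le2$, the restrictions $W\to\mathbb C^{P\setminus J}$ and $W_F\to\mathbb C^{F\setminus J}$ ($F\in\mathcal B$) are injective;
* (R3) all $f_p\ne0$, and any three of $f_{e_1},f_{e_2},f_{e_3},f_{e_0}$ are independent.

Given (R1), condition (R2) says that deleting two points does not lower ranks: $\dim\langle f_p:p\in P\setminus J\rangle\ge3$ and $\dim\langle f_p:p\in F\setminus J\rangle\ge\rho_F$. These inequalities and (R3) are open, and the case $J=\emptyset$ contains $\dim W_F\ge\rho_F$. So (R1) adds only the closed conditions $\dim W_F\le\rho_F$, and $R^\circ$ is locally closed.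

**Normal form.** Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $\mathbb C^3$. Let $\mathcal V_1$ be the set of families $(v_p)\in(\mathbb C^3\setminus0)^P$ with $v_{e_i}\in\mathbb C^*\varepsilon_i$ for $i=1,2,3$ and $v_{e_0}=(1,1,1)$, such that $W=\{(\varphi(v_p))_p:\varphi\in(\mathbb C^3)^*\}$ lies in $R^\circ$. Then
$$\mathcal V_1\to R^\circ,\ (v_p)\mapsto W,\quad\text{is an isomorphism.} \tag{3}$$
Indeed $W\cong(\mathbb C^3)^*$ identifies $f_p$ with $v_p$. Write $f_{e_0}=\sum c_if_{e_i}$; all $c_i\neq0$ by (R3). The required shape forces $\varepsilon_i$ to correspond to $c_if_{e_i}$, so $v_p$ is the coordinate vector of $f_p$ in the basis $(c_if_{e_i})$ of $W^*$, and this formula is the inverse. The group $(\mathbb C^*)^P$ acts on $R^\circ$ by rescaling coordinates. Replacing $f_p$ by $\lambda_pf_p$ replaces the basis $(c_if_{e_i})$ by $\lambda_{e_0}$ times itself, so the lines $[v_p]\in\mathbb P^2$ in normal form do not change.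

As an illustration (ignoring the size requirement on blocks), let a point $o$ lie in rank-$2$ blocks $\{e_1,e_2,o\}$ and $\{e_3,e_0,o\}$. In normal form $v_o\in\langle\varepsilon_1,\varepsilon_2\rangle\cap\langle\varepsilon_3,(1,1,1)\rangle$, so $[v_o]=(1:1:0)$. Incidences become equations.

**The algebra.** Let $V$ have basis $a_p,b_p$ ($p\in P$), $c_{pF}$ ($p\in F\in\mathcal B$), $z_1,\dots,z_k$. For $w\in\mathbb C^P$ and $s,u\in\mathbb C^F$ put, zero on the other basis vectors,
$$X(w):a_p\mapsto w_pb_p,\qquad Y_F(s):b_p\mapsto s_pc_{pF},\qquad U_F(u):a_p\mapsto u_pc_{pF}.$$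
As in (1), the only nonzero brackets among these are $[Y_F(s),X(w)]=U_F(s\cdot w|_F)$. Let $\mathfrak h=\mathbb C^P\oplus\mathbb C\oplus\mathbb C^{\mathcal B}\ni(\alpha,\gamma,\beta)$ act diagonally with weights
$$\alpha_p\ \text{on}\ a_p,\qquad\alpha_p+\gamma\ \text{on}\ b_p,\qquad\alpha_p+\gamma+\beta_F\ \text{on}\ c_{pF}.$$
The element $\mathrm{Id}$ is $\alpha_p=1$, $\gamma=\beta=0$. Put $\Delta=\{\gamma,\beta_F,\gamma+\beta_F\ (F\in\mathcal B)\}\subset\mathfrak h^*$. The extra vectors $z_i$ serve only to raise $n$ and $q$. Let $\Xi$ be the set of $\chi=(\chi_1,\dots,\chi_k)\in(\mathfrak h^*)^k$ with $\chi_i(\mathrm{Id})=1$ such that all weights (those above and the $\chi_i$) are distinct and no difference, in either order, of two weights involving some $\chi_i$ lies in $\Delta$. This is a Zariski open subset of an affine space (a point if $k=0$). It is nonempty: fix $p$ and take $\chi_i=\alpha_p+5i\gamma$, whose differences from the weights at $p$ are $5i\gamma$, $(5i-1)\gamma$, $(5i-1)\gamma-\beta_F$, from the weights at other points involve the $\alpha$'s, and from each other are $5(i-j)\gamma$; none is in $\pm\Delta\cup\{0\}$.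

For $\chi\in\Xi$ let $\mathfrak h_\chi$ be $\mathfrak h$ acting also on $z_i$ with weight $\chi_i$. For $W\in R^\circ$ put
$$\hat{\mathfrak g}(W,\chi)=\mathfrak h_\chi\oplus X(W)\oplus\bigoplus_{F}\big(\mathbb C\,Y_F(1)\oplus U_F(W_F)\big). \tag{4}$$
The summands $X(W)$, $Y_F(1)$, $U_F(W_F)$ have $\mathfrak h_\chi$-weights $\gamma$, $\beta_F$, $\gamma+\beta_F$, and $[Y_F(1),X(W)]=U_F(W_F)$. So this is a Lie algebra containing $\mathrm{Id}$. For $s_F\in(\mathbb C^*)^F$ let $\hat{\mathfrak g}(W,s,\chi)$ be the same with $Y_F(s_F)$ and $U_F(s_FW_F)$; rescaling $c_{pF}\mapsto s_{F,p}c_{pF}$ conjugates $\hat{\mathfrak g}(W,\chi)$ to it. Counting dimensions,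
$$r=\dim\hat{\mathfrak g}-1=|P|+3+\sum_F(2+\rho_F),\qquad n+1=2|P|+\sum_F|F|+k. \tag{5}$$
Hence $q=n-r=|P|-4+\sum_F(|F|-\rho_F-2)+k\ge|P|-4+2|\mathcal B|\ge6$, using $|P|\geq6$, so $1\le q\le n-1$.

Finally, the weights of $\mathfrak h_\chi$ on $V$ are distinct. Within one label $p$ the nonzero differences of weights are, up to sign, $\gamma$, $\beta_F$, $\gamma+\beta_F$, $\beta_F-\beta_{F'}$; between different labels they involve the $\alpha$'s; those with a $z_i$ are not in $\Delta$. So
$$\text{the pairs with weight difference }\gamma,\ \beta_F,\ \gamma+\beta_F\text{ are exactly }(b_p,a_p),\ (c_{pF},b_p),\ (c_{pF},a_p), \tag{6}$$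
with $p\in P$ in the first case and $p\in F$ in the other two.

## 7. The bad vectors have codimension three

To use Corollary 5.1 we need $\hat{\mathfrak g}(W,\chi)\in\mathcal S$. Here (R2) and $|F|\ge\rho_F+4$ enter.

**Proposition 7.1.** For $W\in R^\circ$ and $\chi\in\Xi$ we have $\operatorname{codim}S_{\hat{\mathfrak g}(W,\chi)}\ge3$.

*Proof.* Call $x\in V$ bad if $\xi x=0$ for some $0\ne\xi\in\hat{\mathfrak g}(W,\chi)$. We bound the bad set on strata. Let $I(x)=\{p:x_{a_p}=0\}$. The locus $|I(x)|\ge3$ has codimension $\ge3$. For $I$ with $|I|\le2$ the stratum $V_I=\{I(x)=I\}$ has codimension $|I|$, so it suffices to show that the bad set has codimension $\ge3-|I|$ *in* $V_I$. Put $P^\circ=P\setminus I$, $F^\circ=F\setminus I$. For $p\notin I$ let $\bar b_p=x_{b_p}/x_{a_p}$ and $\bar c_{pF}=x_{c_{pF}}/x_{a_p}$; these, with the $x_{b_p},x_{c_{pF}}$ for $p\in I$, are part of a coordinate system on $V_I$.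

Let $\xi$, with components $(\alpha,\gamma,\beta;w;y_F;u_F)$, kill $x$. The $a$-, $b$- and $c$-coordinates of $\xi x$ give
$$\alpha_px_{a_p}=0,\qquad(\alpha_p+\gamma)x_{b_p}+w_px_{a_p}=0,\qquad(\alpha_p+\gamma+\beta_F)x_{c_{pF}}+y_Fx_{b_p}+u_{F,p}x_{a_p}=0,$$
and the equations from the $z_i$ are not needed. For $p\notin I$ the first gives $\alpha_p=0$.

**Step 1: $\gamma=0$ and $w=0$.** This removes the $X$-part. We have $\gamma\bar b+w|_{P^\circ}=0$ in $\mathbb C^{P^\circ}$. If $\gamma\ne0$ then $\bar b\in W|_{P^\circ}$, a locus of codimension $|P^\circ|-3\ge3-|I|$ since $|P|\ge6$. Off it $\gamma=0$, so $w|_{P^\circ}=0$, and $w=0$ by (R2).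

**Step 2: $\beta_F=y_F=0$ and $u_F=0$ for each $F$.** This removes the third layer. Now $\beta_F\bar c_F+y_F\bar b_F+u_F|_{F^\circ}=0$ in $\mathbb C^{F^\circ}$, where $\bar b_F,\bar c_F$ are the vectors with entries $\bar b_p,\bar c_{pF}$, $p\in F^\circ$. By (R2) the space $W_F|_{F^\circ}$ has dimension $\rho_F$. Let $m=|F^\circ|-\rho_F\ge4-|I|\ge2$. Two vectors in an $m$-dimensional quotient are dependent on a locus of codimension $m-1\ge3-|I|$. Off this locus $\beta_F=y_F=0$, so $u_F|_{F^\circ}=0$, and $u_F=0$ by (R2).

**Step 3: $\alpha_p=0$ for $p\in I$.** This finishes the diagonal part. For $p\in I$ there remain $\alpha_px_{b_p}=0$ and $\alpha_px_{c_{pF}}=0$ for all $F\ni p$. The point $p$ lies in some block, so the locus where $x_{b_p}$ and all $x_{c_{pF}}$ vanish has codimension $\ge2\ge3-|I|$, as $|I|\ge1$. Off it $\alpha_p=0$.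

So off a locus of codimension $\ge3-|I|$ in $V_I$ we get $\xi=0$. $\square$

## 8. Every nearby subalgebra comes from a nearby realization

**Proposition 8.1.** Let $W_0\in R^\circ$, $\chi_0\in\Xi$, and let $\hat{\mathfrak g}_j\ni\mathrm{Id}$ be Lie subalgebras of $\mathfrak{gl}(V)$ converging to $\hat{\mathfrak g}=\hat{\mathfrak g}(W_0,\chi_0)$. Then for $j\gg0$, $\hat{\mathfrak g}_j$ is $GL(V)$-conjugate to $\hat{\mathfrak g}(W_j,\chi_j)$ with $W_j\in R^\circ$, $W_j\to W_0$, $\chi_j\in\Xi$, $\chi_j\to\chi_0$.

*Proof.*

**Step 1: put $\hat{\mathfrak g}_j$ into the shape of $\hat{\mathfrak g}$.** Choose $D\in\mathfrak h_{\chi_0}$ at which differences of weights that are distinct as linear forms take distinct values, and $D_j\in\hat{\mathfrak g}_j$ with $D_j\to D$. The spectrum of $D$ is simple, so after conjugating by elements tending to $1$ we may assume that $D_j$ is diagonal in our basis; still $\hat{\mathfrak g}_j\to\hat{\mathfrak g}$. Let $M_v\subset\mathfrak{gl}(V)$ be the $v$-eigenspace of $\operatorname{ad}D$; it is spanned by matrix units. For $j\gg0$ each $M_v$ is a sum of full eigenspaces of $\operatorname{ad}D_j$,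 those with eigenvalue near $v$. Since $\hat{\mathfrak g}_j$ is stable under the semisimple map $\operatorname{ad}D_j$, we get $\hat{\mathfrak g}_j=\bigoplus_v\hat{\mathfrak g}_j\cap M_v$. Limit points of $\hat{\mathfrak g}_j\cap M_v$ lie in $\hat{\mathfrak g}\cap M_v$, so $\dim(\hat{\mathfrak g}_j\cap M_v)\le\dim(\hat{\mathfrak g}\cap M_v)$ for $j\gg0$. Both sides sum to the same number, so equality holds and $\hat{\mathfrak g}_j\cap M_v\to\hat{\mathfrak g}\cap M_v$. With $\mathfrak t$ the diagonal matrices, (6) and the choice of $D$ give
$$M_0=\mathfrak t,\quad M_{\gamma(D)}=X(\mathbb C^P),\quad M_{\beta_F(D)}=Y_F(\mathbb C^F),\quad M_{(\gamma+\beta_F)(D)}=U_F(\mathbb C^F),$$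
and $\hat{\mathfrak g}\cap M_v=0$ for all other $v$. Hence
$$\hat{\mathfrak g}_j=\mathfrak h_j\oplus X(W_j)\oplus\bigoplus_F\big(\mathbb C\,Y_F(s_{j,F})\oplus U_F(N_{j,F})\big),$$
where $\mathfrak h_j=\hat{\mathfrak g}_j\cap\mathfrak t\to\mathfrak h_{\chi_0}$, $W_j\to W_0$, $s_{j,F}\to(1,\dots,1)$, $\dim N_{j,F}=\rho_F$. From now on $j\gg0$; in particular all entries of $s_{j,F}$ are nonzero and (R3), an open condition, holds for $W_j$.

**Step 2: the diagonal part.** We show that the $(a,b,c)$-part of any $\tau\in\mathfrak h_j$ lies in $\mathfrak h$. Since $\tau$ is diagonal, $\operatorname{ad}\tau$ preserves $\hat{\mathfrak g}_j\cap M_{\gamma(D)}=X(W_j)$. So $W_j$ is stable under $\operatorname{diag}(\delta_p)$, $\delta_p=\tau_{b_p}-\tau_{a_p}$. Let $P_i$ be the level sets of $\delta$ and $W^{(i)}=W_j\cap\mathbb C^{P_i}$. Then $W_j=\bigoplus W^{(i)}$, dually $W_j^*=\bigoplus W^{(i)*}$, and $f_p\in W^{(i)*}$ for $p\in P_i$, because $f_p$ vanishes on the other $W^{(i')}$. By (R3), $f_{e_0}=\sum c_if_{e_i}$ with all $c_i\ne0$ and $f_{e_1},f_{e_2},f_{e_3}$ independent. Each of these four vectors lies in a single summand.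 Projecting to the summands not containing $f_{e_0}$ gives $0=\sum c_if_{e_i}$ over those $i$ with $f_{e_i}$ outside the summand of $f_{e_0}$; by independence there are none. So that summand contains a basis and is all of $W_j^*$. As all $f_p\ne0$, all $p$ are in one level set, that is, $\delta$ is constant. Similarly $\operatorname{ad}\tau$ preserves $\mathbb C\,Y_F(s_{j,F})$, whose entries are all nonzero, so $\tau_{c_{pF}}-\tau_{b_p}$ does not depend on $p\in F$. This is the assertion.

So there is a projection $\mathfrak h_j\to\mathfrak h$. Both sides have the same dimension, and it converges to the isomorphism $\mathfrak h_{\chi_0}\to\mathfrak h$, so it is an isomorphism. Thus $\mathfrak h_j$ is a graph: $\mathfrak h_j=\mathfrak h_{\chi_j}$ with $\chi_j\to\chi_0$. As $\mathrm{Id}\in\mathfrak h_j$, the components of $\chi_j$ take the value $1$ at $\mathrm{Id}$, and $\chi_j\in\Xi$ by openness.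

**Step 3: the incidences persist.** This is the mechanism of Section 1. Since $[Y_F(s_{j,F}),X(W_j)]=U_F(s_{j,F}(W_j)_F)\subset\hat{\mathfrak g}_j$, we have $s_{j,F}(W_j)_F\subset N_{j,F}$, and so $\dim(W_j)_F\le\rho_F$. These are exactly the closed conditions in the definition of $R^\circ$. The open ones, among them $\dim(W_j)_F\ge\rho_F$, hold because $W_j\to W_0$. So $W_j\in R^\circ$ and $N_{j,F}=s_{j,F}(W_j)_F$. Now $\hat{\mathfrak g}_j=\hat{\mathfrak g}(W_j,s_j,\chi_j)$, and rescaling the $c_{pF}$ makes $s=1$. $\square$

**Corollary 8.2.** Let $R'\subset R^\circ$ be nonempty, irreducible and Zariski open in $R^\circ$. Then $O=\{g\,\hat{\mathfrak g}(W,\chi)g^{-1}:g\in GL(V),\,W\in R',\,\chi\in\Xi\}$ is an irreducible Zariski open subset of $\mathcal S$, and $Z=\overline{\bar\Phi(O)}$ is an irreducible component of $\mathcal F_q(n,r)$, $q=n-r$.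

*Proof.* By Proposition 7.1, $O\subset\mathcal S$. It is the image of $GL(V)\times R'\times\Xi$, hence irreducible and constructible. It is classically open in $\mathcal S$: if subalgebras converge to $g\hat{\mathfrak g}(W_0,\chi_0)g^{-1}\in O$, conjugate by $g^{-1}$ and apply Proposition 8.1; as $R'$ is open in $R^\circ$, $W_j\in R'$ for $j\gg0$. By (F2) it is Zariski open. By Corollary 5.1, $\bar\Phi(O)$ is a nonempty irreducible open subset of $\mathcal F_q(n,r)$, so its closure is a component. $\square$

## 9. Recovering the configuration from the algebra

We must know when two algebras (4) are conjugate. Recall that a Cartan subalgebra is a nilpotent self-normalizing subalgebra, and that in a complex Lie algebra any two are conjugate under products of automorphisms $\exp(\operatorname{ad}\xi)$.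

**Proposition 9.1.** Let $g\,\hat{\mathfrak g}(W,\chi)g^{-1}=\hat{\mathfrak g}(W',\chi')$ with $W,W'\in R^\circ$, $\chi,\chi'\in\Xi$. Then there are a permutation $\pi$ of $P$ mapping blocks to blocks, preserving ranks and sizes, and an isomorphism $\vartheta:W\to W'$, with $f'_{\pi(p)}\circ\vartheta\in\mathbb C^*f_p$ for all $p$. If moreover $g\mathfrak h_\chi g^{-1}=\mathfrak h_{\chi'}$, then $g$ permutes the lines spanned by the basis vectors, with $a_p\mapsto a_{\pi(p)}$, $b_p\mapsto b_{\pi(p)}$, $c_{pF}\mapsto c_{\pi(p)\pi(F)}$ up to scalars.

*Proof.*

**Step 1: reduce to the second case.** The algebra $\mathfrak h_\chi$ is abelian. It is self-normalizing: if $\xi$ normalizes it, the component of $\xi$ in the root space of each root $\delta\in\Delta$ must be killed by $\delta(h)$ for all $h$, and $\delta\ne0$. So $\mathfrak h_\chi$ is a Cartan subalgebra, and $g\mathfrak h_\chi g^{-1}$ and $\mathfrak h_{\chi'}$ are both Cartan subalgebras of $\hat{\mathfrak g}(W',\chi')$. They are conjugate under a product of maps $\exp(\operatorname{ad}\xi)=\mathrm{Ad}(\exp\xi)$, $\xi\in\hat{\mathfrak g}(W',\chi')$. Multiplying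 $g$ on the left by the corresponding product of elements $\exp\xi$, we may assume $g\mathfrak h_\chi g^{-1}=\mathfrak h_{\chi'}$.

**Step 2: match roots.** The aim is to see which root spaces correspond. Now $g$ permutes the one-dimensional weight spaces, that is, the basis lines, and conjugation by $g$ induces a bijection of roots compatible with addition and root spaces. The root $\gamma$ is the unique root $\delta$ such that $\delta+\delta'$ is a root for at least two roots $\delta'$: for $\gamma$ all $\beta_F$ qualify, and $|\mathcal B|\ge2$; for $\beta_F$ only $\gamma$ does; for $\gamma+\beta_F$ none. So $\gamma\mapsto\gamma$ and $gX(W)g^{-1}=X(W')$. Among the other roots, the $\beta_F$ have root spaces of dimension $1$ and the $\gamma+\beta_F$ of dimension $\rho_F\ge2$. So there is a bijection $F\mapsto F^*$ of blocks with $\beta_F\mapsto\beta_{F^*}$, $\gamma+\beta_F\mapsto\gamma+\beta_{F^*}$, $\rho_{F^*}=\rho_F$ and $g\,\mathbb C\,Y_F(1)g^{-1}=\mathbb C\,Y_{F^*}(1)$.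

**Step 3: match basis lines.** The aim is to produce $\pi$. As all $f_p\ne0$, the matrix positions not identically zero on $X(W)$ are the $(b_p,a_p)$; likewise for $W'$. So $ga_p=\mu_pa_{\pi(p)}$, $gb_p=\nu_pb_{\pi(p)}$ for a permutation $\pi$. The nonzero positions of $Y_F(1)$ are $(c_{pF},b_p)$, $p\in F$, and must go to those of $Y_{F^*}(1)$. Hence $F^*=\pi(F)$ and $c_{pF}\mapsto c_{\pi(p)F^*}$ up to scalars. In particular sizes are preserved.

**Step 4: the isomorphism.** The matrix $gX(w)g^{-1}$ sends $a_{\pi(p)}$ to $(\nu_p/\mu_p)w_pb_{\pi(p)}$. So $\vartheta(w)_{\pi(p)}=(\nu_p/\mu_p)w_p$ defines an isomorphism $W\to W'$ with $f'_{\pi(p)}\circ\vartheta=(\nu_p/\mu_p)f_p$. $\square$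

## 10. Eleven points and ten lines with an elliptic curve of realizations

By Proposition 9.1, configurations are recovered only up to relabelings that preserve blocks, ranks and sizes. This needs care: the quotient of an elliptic curve by a finite group may be rational, as for $x\mapsto-x$. We remove all relabelings of the relevant points by giving the blocks different sizes.

Fix integers $l,k\ge0$; Theorem A is the case $l=k=0$.

**Configuration.** There are eleven *original points* $e_1,e_2,e_3,e_0,A,B,C,A',B',C',\mathsf r$ and ten blocks of rank $2$, with original parts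
$$\ell_1=\{e_2,e_3,A,B'\},\quad\ell_2=\{e_3,e_1,B,C'\},\quad\ell_3=\{e_1,e_2,C,A'\},$$
$$\{e_0,A,A'\},\ \{e_0,B,B'\},\ \{e_0,C,C'\},\ \{A,B,C\},\ \{e_1,B',\mathsf r\},\ \{e_2,C',\mathsf r\},\ \{e_3,A',\mathsf r\}.$$
To each block add new *free points*, each in exactly one block, so that the ten sizes become $6,7,\dots,14,15+l$. The original sizes sum to $12+21=33$ and the final ones to $105+l$. So there are $72+l$ free points and $|P|=83+l$. By (5),
$$r=83+l+3+40=126+l,\quad n=2(83+l)+105+l+k-1=270+3l+k,\quad q=n-r=144+2l+k. \tag{7}$$
All requirements on the data hold, since the sizes are $\ge6=\rho_F+4$.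

**No relabeling of original points.** A permutation mapping blocks to blocks and preserving sizes fixes each block, because the sizes are distinct. Each original point lies in exactly three blocks, and two distinct blocks share at most one point (a direct check on the list). So each original point is the intersection of two fixed blocks and is fixed.

**Realizations.** Let $R'\subset R^\circ$ be the open subset where the $f_p$ are pairwise independent within each block. Let $(v_p)$ be the normal form (3) of $W\in R'$, and write points for their classes in $\mathbb P^2$. The blocks $\ell_1,\ell_2,\ell_3$ give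
$$A=(0:1:a),\ B=(b:0:1),\ C=(1:c:0),\ A'=(1:a':0),\ B'=(0:1:b'),\ C'=(c':0:1)$$
with all six parameters in $\mathbb C^*$. The block $\{e_0,A,A'\}$ gives
$$\det\begin{pmatrix}1&1&1\\0&1&a\\1&a'&0\end{pmatrix}=-aa'+a-1=0,$$
and the next two are analogous, with determinants $-bb'+b-1$ and $-cc'+c-1$. So
$$aa'=a-1,\qquad bb'=b-1,\qquad cc'=c-1. \tag{8}$$
The block $\{A,B,C\}$ has determinant $1+abc$, so $abc=-1$. The last three say that $\mathsf r=(\mathsf r_1:\mathsf r_2:\mathsf r_3)$ satisfies $\mathsf r_3=b'\mathsf r_2$, $\mathsf r_1=c'\mathsf r_3$, $\mathsf r_2=a'\mathsf r_1$. If $\mathsf r_1=0$ then $\mathsf r=0$. So $\mathsf r_1\ne0$, and the three equations are equivalent to $a'b'c'=1$ and $\mathsf r=(1:a':a'b')$. By (8), $a'b'c'=(a-1)(b-1)(c-1)/(abc)$. Hence $(a,b,c)$ lies on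
$$E_0=\{abc=-1,\ (a-1)(b-1)(c-1)=-1\}\subset\mathbb C^3. \tag{9}$$

**Conversely, every point of $E_0$ occurs.** Let $(a,b,c)\in E_0$; then $a,b,c\notin\{0,1\}$. Define $a',b',c'\in\mathbb C^*$ by (8), and the points by the formulas above. All original parts of blocks are collinear. In each block the original points are distinct: comparing the positions of zero coordinates settles everything except $A\ne B'$, $B\ne C'$, $C\ne A'$. Suppose $A=B'$, that is $a=b'$. Then $ab=b-1$, so
$$b=\frac1{1-a},\quad b-1=\frac a{1-a},\quad c=-\frac1{ab}=\frac{a-1}a,\quad c-1=-\frac1a,$$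
and $(a-1)(b-1)(c-1)=1\ne-1$, a contradiction. The cases $B=C'$ ($bc=c-1$) and $C=A'$ ($ca=a-1$) follow by the cyclic symmetry $a\to b\to c\to a$ of $E_0$. An explicit point is $(a,b,c)=\big(\frac{3+i\sqrt7}4,\frac{3-i\sqrt7}4,-1\big)$: here $ab=1$, $a+b=\frac32$, so $abc=-1$ and $(a-1)(b-1)(c-1)=\frac12\cdot(-2)=-1$.

**The structure of $R'$.** A point of $R'$ is therefore the same as a point $(a,b,c)\in E_0$; a nonzero scalar for each of the ten original points other than $e_0$; and for each free point of a block $F$ a vector in the plane $\Pi_F(a,b,c)\subset\mathbb C^3$ spanned by the original points of $F$, subject to the open condition of pairwise independence within blocks. That condition can be satisfied over every point of $E_0$, as a plane contains infinitely many lines. Conditions (R2) and (R3) are then automatic: after deleting two points each block retains at least four pairwise independent vectors, which span its plane; $\ell_1$ and $\ell_2$ span different planes, so the remaining vectors span $\mathbb C^3$; and any three of $e_1,e_2,e_3,e_0$ are independent. So $R'$ is an open subset of a vector bundle over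 $E_0\times(\mathbb C^*)^{10}$, surjecting onto $E_0$. Let $\kappa:R'\to E_0$ be the projection.

**$E_0$ is an open subset of an elliptic curve.** Eliminate $c=-1/(ab)$: then $c-1=-(1+ab)/(ab)$, and (9) becomes $(a-1)(b-1)(1+ab)=ab$ with $ab\ne0$. Put $t=ab$ and $s=a+b$. Then $(t-s+1)(1+t)=t$, i.e. $s(t+1)=t^2+t+1$. At $t=-1$ this would read $0=1$, so $t\ne-1$ and $s=\frac{t^2+t+1}{t+1}$. Put $y=(t+1)(a-b)$. As $(a-b)^2=s^2-4t$,
$$y^2=(t^2+t+1)^2-4t(t+1)^2=t^4-2t^3-5t^2-2t+1=:Q(t).$$
Conversely, given $(t,y)$ with $y^2=Q(t)$ and $t\ne0,-1$, put $a,b=\frac12\big(s\pm\frac y{t+1}\big)$; then $a+b=s$ and $ab=\frac14\big(s^2-\frac{y^2}{(t+1)^2}\big)=t$. So $E_0\cong\{y^2=Q(t),\ t\neq0,-1\}$. With $\tau=t+1/t$ we have $Q=t^2(\tau^2-2\tau-7)$. The roots $\tau=1\pm2\sqrt2$ are distinct and $\ne\pm2$, so each gives two distinct values of $t$, and $Q$ has four distinct roots. Hence $E_0$ is a smooth irreducible curve whose smooth projective model $E$ has genus $1$.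

## 11. Proof of Theorem A

**Step 1: the component.** The variety $R'$ of Section 10 is nonempty, irreducible and open in $R^\circ$. By Corollary 8.2, $Z=\overline{\bar\Phi(O)}$ is an irreducible component of $\mathcal F_q(n,r)$ with $n,q,r$ as in (7).

**Step 2: $\kappa$ descends to sets.** The aim is that conjugate algebras have the same image in $E_0$. Let $g\hat{\mathfrak g}(W,\chi)g^{-1}=\hat{\mathfrak g}(W',\chi')$ with $W,W'\in R'$ and $\chi,\chi'\in\Xi$. By Proposition 9.1 and the absence of relabelings, there is an isomorphism $\vartheta:W\to W'$ with $f'_p\circ\vartheta\in\mathbb C^*f_p$ for all original $p$. So the dual of $\vartheta$ carries the points $[f'_p]$ to $[f_p]$ for all original $p$. The normal form is fixed by the frame $e_1,e_2,e_3,e_0$, so the normalized original configurations in $\mathbb P^2$ coincide, and $\kappa(W)=\kappa(W')$. Since $\bar\Phi$ is injective on $\mathcal S$, $\kappa$ induces a well-defined surjective map of sets $\bar\Phi(O)\to E_0$.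

**Step 3: from sets to a rational map.** The graph $\Gamma\subset\bar\Phi(O)\times E_0$ of this map is the image of $GL(V)\times R'\times\Xi$, so it is constructible and irreducible. It projects bijectively to $\bar\Phi(O)$. By (F1), $\overline\Gamma\to Z$ is birational. Composing its inverse with the projection to $E$ gives a dominant rational map $Z\dashrightarrow E$.

**Step 4: not unirational.** If $Z$ were unirational, there would be a dominant rational map $\mathbb P^N\dashrightarrow E$. Choose two points of its domain with different images and restrict to the line through them. The restriction extends to a nonconstant morphism $\mathbb P^1\to E$. Pulling back a nonzero regular differential of $E$ gives a nonzero regular differential on $\mathbb P^1$, which does not exist. So $Z$ is not unirational.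

For $l=k=0$ this is a component of $\mathcal F_{144}(270,126)$, and Theorem A is proved. Not every irreducible component of $\mathcal F_q(n,d)$ is unirational. $\blacksquare$

## 12. Linear pull-backs and the proof of Theorem A′

To raise $n$ while keeping $q$ and $d$, pull foliations back under linear projections.

**Proposition 12.1.** Let $O$ be as in Corollary 8.2, $O_1=\bar\Phi(O)\subset\mathcal F_q(n,d)$, $d=r$, $Z=\overline{O_1}$, $m\ge1$. The closure $Z^+$ of the set $O_1^+$ of pull-backs of elements of $O_1$ under linear projections $\mathbb P^{n+m}\dashrightarrow\mathbb P^n$ is an irreducible component of $\mathcal F_q(n+m,d)$, birational to $Z\times\mathbb A^{m(n+1)}$.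

*Proof.* Let $V^+=\mathbb C^m\oplus V$, and let $\omega_0\in O_1$ be given by $\hat{\mathfrak g}\in O$.

**Step 1: the pull-back has split tangent sheaf.** The aim is to apply Proposition 4.2. Choose a complement $\mathfrak g_1$ of $\mathbb C\,\mathrm{Id}$ in $\hat{\mathfrak g}$. For $\mathcal E=\mathcal O(1)^m\oplus\mathcal O^r$ let $\nu^+:\mathcal E\to T\mathbb P(V^+)$ be given by the constant fields of $\mathbb C^m$ and by the linear fields $0\oplus\xi$, $\xi\in\mathfrak g_1$. At $[(c,x)]$ a kernel vector is a pair $(v,\xi)\in\mathbb C^m\oplus\mathfrak g_1$ with $v=\lambda c$ and $\xi x=\lambda x$ for some $\lambda$. If $\hat{\mathfrak g}\to V$, $\xi\mapsto\xi x$, is injective, then $\xi-\lambda\,\mathrm{Id}=0$, so $\xi=0$, $\lambda=0$, $v=0$. If it is not injective, some nonzero $\xi-\lambda\,\mathrm{Id}$ (with $\xi\in\mathfrak g_1$) kills $x$, and $(\lambda c,\xi)$ is a kernel vector; it is nonzero, since $\xi=0$ forces $\lambda\ne0$, $x=0$, and then $c\neq0$. So $S_{\nu^+}$ is the cone over $S_{\hat{\mathfrak g}}$ together with the vertex $\mathbb P(\mathbb C^m)$, of codimension $\ge3$. Let $\omega^+$ be the pull-back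 of $\omega_0$ under $V^+\to V$. At $(c,x)$ off the cone, both $\omega^+$ and $\omega_{\nu^+}$ have kernel $\mathbb C^m\oplus\hat{\mathfrak g}x$ on $V^+$; they have the same zero set and the same degree $d=(m+r)-m$. Their quotient is a regular function without zeros off codimension $\geq2$, hence constant. So $[\omega^+]=\Phi(\nu^+)$.

**Step 2: nearby foliations contain constant fields.** By Proposition 4.2 every foliation near $\omega^+$ is given by some $\omega=\omega_\nu$ with $\nu$ near $\nu^+$. As $H^0(T\mathbb P^{n+m}(-1))=V^+$ by the Euler sequence, the restriction of $\nu$ to $\mathcal O(1)^m$ consists of constant fields. So the kernel of $\omega$ contains the constant fields of an $m$-dimensional subspace $C\subset V^+$ near $\mathbb C^m$.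

**Step 3: nearby foliations are pull-backs.** View $\omega$ as a form on $V^+$ with homogeneous coefficients of degree $d+1$. For $c\in C$ we have $i_c\omega=0$. The kernel of $\omega$ on $V^+$ is the preimage of an involutive plane field, so it is involutive, and it contains $c$. For a local section $v$ of it, $i_vL_c\omega=L_ci_v\omega-i_{[c,v]}\omega=0$. So $L_c\omega$ is annihilated by the kernel of $\omega$, and $L_c\omega=f\omega$ with $f$ holomorphic off codimension $\ge2$, hence on $V^+$. By degrees $f$ is homogeneous of degree $-1$, so $f=0$. From $i_c\omega=0$ and $L_c\omega=0$ for all $c\in C$, $\omega$ is a pull-back from $V^+/C$.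

**Step 4: $Z^+$ is a component.** After a linear change of coordinates near $1$ we may assume $C=\mathbb C^m$; then $\omega$ is the pull-back of its restriction $\omega_1$ to $V$. The zero set of $\omega$ is the preimage of that of $\omega_1$, and the equations (2) descend, so $\omega_1\in\mathcal F_q(n,d)$. It is near $\omega_0$, hence in the open set $O_1$. So a neighborhood of $\omega^+$ in $\mathcal F_q(n+m,d)$ lies in $O_1^+$. Every element of $O_1^+$ is $GL(V^+)$-equivalent to such an $\omega^+$, so $O_1^+$ is classically open in $\mathcal F_q(n+m,d)$. It is the image of $GL(V^+)\times O_1$, so it is constructible and irreducible, hence Zariski open by (F2). Therefore $Z^+$ is a component.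

**Step 5: its birational type.** For $\omega\in O_1^+$ the kernel $C$ of the projection is determined by $\omega$, as the set of all constant fields in the kernel of $\omega$. Indeed a constant field outside $C$ would give a nonzero constant field on $V$ tangent to some $\omega_1\in O_1$, i.e. a nonzero section of $\mathcal O_U(-1)^r$; but $H^0(U,\mathcal O(-1)^r)=0$. The complements $C$ of $V$ in $V^+$ are parametrized by $\mathrm{Hom}(\mathbb C^m,V)$. Send $(C,\omega_1)$ to the pull-back of $\omega_1$ under the projection to $V$ along $C$. This gives a morphism $\mathrm{Hom}(\mathbb C^m,V)\times O_1\to O_1^+$. It is injective, since $C$ is determined and $\omega_1$ is the restriction to $V$. It is dominant: the kernel $C$ of a general surjection $V^+\to V$ is a complement of $V$, the surjection is then the projection along $C$ followed by an element of $GL(V)$, and $O_1$ is $GL(V)$-stable. By (F1) it is birational. $\square$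

*Proof of Theorem A′.* Take $l=d-126\ge0$ and $k=q-144-2l\ge0$ in Section 10. By (7), $r=d$ and $n=270+3l+k=q+d$. So Section 11 gives a non-unirational component $Z$ of $\mathcal F_q(q+d,d)$. For $n>q+d$ use Proposition 12.1 with $m=n-q-d$: if $Z^+\sim Z\times\mathbb A^N$ were unirational, so would be $Z$. $\blacksquare$

## 13. Components are defined over $\overline{\mathbb Q}$: Theorem B(ii)

Write $\omega$ as a polynomial form on $\mathbb C^{n+1}$ with coefficients of degree $d+1$, annihilated by the radial field. The conditions $(i_v\omega)\wedge\omega=0$ and $(i_v\omega)\wedge d\omega=0$ for constant $(q-1)$-vectors $v$ are equivalent to (2): constant multivectors span at each point, and off the zeros the kernel on $\mathbb C^{n+1}\setminus0$ is the preimage of the kernel on $\mathbb P^n$, so one is involutive iff the other is. These equations in the coefficients of $\omega$ are rational. The set $\{([\omega],[x]):\omega(x)=0\}$ is closed and defined over $\mathbb Q$, and proper over the space of $[\omega]$; by semicontinuity of fibre dimension over $\mathbb Q$, the condition $\operatorname{codim}\operatorname{sing}\ge2$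 is open and defined over $\mathbb Q$. So $\mathcal F_q(n,d)$ is a locally closed subset of projective space defined over $\mathbb Q$, and its irreducible components are defined over $\overline{\mathbb Q}$. $\blacksquare$

## 14. Adding and multiplying with lines

We turn to Theorem B(i). This section builds data whose realization space is birational to $X_{\mathbb C}$ times an affine space, without relabelings. Section 15 passes to the component.

**Step 1: replace $X$ by a component of a hypersurface over $\mathbb Q$.** The aim is to have one polynomial with integer coefficients. $X_{\mathbb C}$ is the base change of a geometrically integral variety $X_1$ over a number field $\mathsf k\subset\mathbb C$. Its function field $\mathsf K=\mathsf k(X_1)$ has transcendence degree $m=\dim X$ over $\mathbb Q$. By the primitive element theorem $\mathsf K\cong\operatorname{Frac}\mathbb Q[x_1,\dots,x_{m+1}]/(f)$ with $f\in\mathbb Z[x]$ irreducible over $\mathbb Q$. Let $\Sigma=\{f=0\}\subset\mathbb A^{m+1}_{\mathbb C}$. Nonzero elements of $\mathbb Q[x]/(f)$ remain nonzerodivisors in $\mathbb C[x]/(f)$, so the total ring of fractions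 of $\Sigma$ is a localization of
$$\mathsf K\otimes_{\mathbb Q}\mathbb C=\prod_{\sigma:\mathsf k\to\mathbb C}\mathsf K\otimes_{\mathsf k,\sigma}\mathbb C,$$
and the factors are domains, as $X_1$ is geometrically integral. The factor of the given inclusion $\mathsf k\subset\mathbb C$ has fraction field $\mathbb C(X_{\mathbb C})$. So some irreducible component $\Sigma_1$ of $\Sigma$ is birational to $X_{\mathbb C}$.

Write $f=f_+-f_-$ with $f_\pm\ne0$ having nonnegative integer coefficients (for $f=x_1$ take $f_+=x_1+1$, $f_-=1$). Each of $f_++1$ and $f_-+1$ can be computed from $1,x_1,\dots,x_{m+1}$ by a finite list of additions and multiplications of two previously obtained quantities, the last operation being the addition of $1$. Use two separate lists, each operation producing a new quantity.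

**Step 2: the data.** The original points are $e_1,e_2,e_3,e_0$; a unit $o$, which also represents the quantity $1$; a point $z$ for each variable and for the output of each operation, the outputs $f_++1$ and $f_-+1$ being *the same* point; and four points $\mathsf T,\mathsf S,\mathsf U,\mathsf V$ for each operation. The original blocks are $\Lambda=\{e_1,e_2,o,\text{all }z\}$, $\{e_3,e_0,o\}$, and for each operation with inputs $z,z'$ and output $z''$:

* addition: $\{e_1,\mathsf T,\mathsf S\},\{e_2,\mathsf T,\mathsf U\},\{e_2,\mathsf S,\mathsf V\},\{z,\mathsf S,\mathsf U\},\{z',\mathsf T,\mathsf V\},\{z'',\mathsf U,\mathsf V\}$;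
* multiplication: $\{o,\mathsf T,\mathsf S\},\{e_1,\mathsf T,\mathsf U\},\{e_2,\mathsf S,\mathsf V\},\{z,\mathsf S,\mathsf U\},\{z',\mathsf T,\mathsf V\},\{z'',\mathsf U,\mathsf V\}$.

Enlarge each original block by six new free points. Add seven *dummy* blocks $G_1,\dots,G_7$, each of six new points. All these blocks have rank $2$, and a free or dummy point lies in exactly one rank-$2$ block. Order $P=\{p_1,\dots,p_{|P|}\}$ with $p_i\in G_i$ for $i\le7$, and add the rank-$3$ blocks $I_j=\{p_1,\dots,p_j\}$, $7\le j\le|P|$. Take $k=0$. The size requirements hold: $|G_i|=6=2+4$, $|I_j|\ge7=3+4$, and the enlarged original blocks have at least nine points.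

**Step 3: there are no nontrivial relabelings.** The blocks $I_j$ are there for this. Let $\pi$ map blocks to blocks preserving ranks and sizes. Then $\pi(I_j)=I_j$ for all $j\ge7$, since $I_j$ is the only rank-$3$ block of its size, so $\pi(p_j)=p_j$ for $j\ge8$. Each $G_i$ contains a point $p_j$ with $j\ge8$, lying in no other rank-$2$ block, so $\pi(G_i)=G_i$. All points of $G_i$ except $p_i$ are fixed, so $\pi(p_i)=p_i$ for $i\le7$.

**Step 4: incidences compute.** The aim is to show that the original blocks force the values of the computation. In normal form (3), write $e_i$ for $\varepsilon_i$ and let $R''\subset R^\circ$ be the open set where $z\ne e_2$ projectively for all $z$; $\mathsf T\notin\langle e_1,e_2\rangle$ for all operations; and $\mathsf S$ is projectively different from $\mathsf T$ and from $e_1$ (addition) resp. $o$ (multiplication). On $R''$, up to scalars, $o=(1,1,0)$, the intersection of $\langle e_1,e_2\rangle$ and $\langle e_3,e_0\rangle$; $z=(1,\zeta,0)$, because of $\Lambda$; and $\mathsf T=(\tau_1,\tau_2,1)$. The quantity $1$ is indeed represented by $o$, where $\zeta=1$. Let the inputs be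 $z=(1,x,0)$ and $z'=(1,y,0)$.

*Addition.* The first block gives $\mathsf S=e_1+\sigma\mathsf T$ up to a scalar, $\sigma\in\mathbb C^*$. Then
$$\mathsf U=\mathsf S-z=\sigma\mathsf T-xe_2,\qquad\mathsf V=z'+\sigma\mathsf T=\mathsf S+ye_2,\qquad z''=\mathsf V-\mathsf U=(1,x+y,0).$$
*Multiplication.* The first block gives $\mathsf S=o+\sigma\mathsf T$, $\sigma\in\mathbb C^*$. Then
$$\mathsf U=x\mathsf S-z=(x-1)e_1+x\sigma\mathsf T,\quad\mathsf V=z'+\sigma\mathsf T=\mathsf S+(y-1)e_2,\quad z''=x\mathsf V-\mathsf U=(1,xy,0).$$
Each formula shows the vector as a member of both planes it must lie in, and each vector is the only solution up to scalars. For $\mathsf U$: the planes are $\langle e_2,\mathsf T\rangle$ resp. $\langle e_1,\mathsf T\rangle$, and $\langle z,\mathsf S\rangle$. They differ, since $z\notin\langle e_2,\mathsf T\rangle$ (that plane meets $\langle e_1,e_2\rangle$ only in $\langle e_2\rangle$) resp. $\mathsf S\notin\langle e_1,\mathsf T\rangle$ (because $o\notin\langle e_1,\mathsf T\rangle$). For $\mathsf V$: the planes $\langle e_2,\mathsf S\rangle$ and $\langle z',\mathsf T\rangle$ differ, since $\mathsf T\notin\langle e_2,\mathsf S\rangle$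 ($e_1,e_2,\mathsf T$ are independent and $\mathsf S$ has a nonzero $e_1$-component). For $z''$: $\mathsf U,\mathsf V$ are independent, because their third coordinates are $\sigma,\sigma$ resp. $x\sigma,\sigma$, so dependence would force $\mathsf U=\mathsf V$ resp. $\mathsf U=x\mathsf V$, whereas $\mathsf V-\mathsf U$ resp. $x\mathsf V-\mathsf U$ is nonzero. As $\mathsf V\notin\langle e_1,e_2\rangle$, the plane $\langle\mathsf U,\mathsf V\rangle$ meets $\langle e_1,e_2\rangle$ in a line. All vectors are nonzero for all $x,y\in\mathbb C$ and $\sigma\ne0$; for $\mathsf U$ in a multiplication note that $x-1$ and $x$ do not both vanish. For instance, with $\mathsf T=(0,0,1)$ and $\sigma=1$ a multiplication reads $\mathsf S=(1,1,1)$, $\mathsf U=(x-1,0,x)$, $\mathsf V=(1,y,1)$.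

So the conditions on original blocks say exactly that the $\zeta$'s are the values of the computation at a point $x\in\mathbb A^{m+1}$ with $f_+(x)+1=f_-(x)+1$, i.e. $x\in\Sigma$. Every original block then has rank exactly $2$, as it contains one of the independent pairs $e_1,e_2$; $e_3,e_0$; $e_1,\mathsf T$ or $o,\mathsf T$; $e_2,\mathsf T$ or $e_1,\mathsf T$; $e_2,\mathsf S$; $z,\mathsf S$; $z',\mathsf T$; $\mathsf U,\mathsf V$.

**Step 5: the shape of the realization space.** The aim is an irreducible open $R'\subset R^\circ$ birational to $\Sigma_1\times\mathbb A^{M'}$. By Step 4, $R''$ is an open subset of a space fibred over $\Sigma\times(\mathbb A^2\times\mathbb G_m)^{\#\text{operations}}$ (coordinates $x$ and $(\tau_1,\tau_2,\sigma)$ for each operation) with the following fibre coordinates: nonzero scalars for the original points $\ne e_0$; vectors for the free points in the rank-$2$ subbundles $\Pi_F\subset\mathbb C^3$, which are trivial, being framed by the pairs just listed; and for each dummy block a plane in $\mathrm{Gr}(2,3)$ with six vectors spanning it, where the tautological bundle is Zariski locally trivial.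

The open conditions (R2), (R3), $\dim W_{I_j}\ge3$ can be satisfied over every point of the base. Choose the six free vectors of each original block, and the six vectors of each dummy block, nonzero and pairwise independent; after deleting two points at least four pairwise independent vectors remain in each rank-$2$ block. Choose the dummy planes and $p_1,\dots,p_7$ general, so that any five of the latter span $\mathbb C^3$. This gives rank $3$ and (R2) for all $I_j$, and (R2) for $P$. Condition (R3) holds as all vectors are nonzero and the frame is standard.

Let $R'\subset R''$ be the part over $\Sigma_1\setminus\bigcup_{\Sigma_i\ne\Sigma_1}\Sigma_i$, with $\Sigma_i$ the components of $\Sigma$. It is nonempty, open in $R^\circ$, irreducible, and birational to $\Sigma_1\times\mathbb A^{M'}$ for some $M'$. It is $(\mathbb C^*)^P$-stable, since it is defined in terms of the lines $[v_p]$, which do not change under rescaling (Section 6).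

## 15. From the realization space to the component: Theorem B(i)

Let $O$, $Z$ be as in Corollary 8.2 for the $R'$ of Section 14. Since $k=0$ we omit $\chi$. It remains to prove that $O$ is stably birational to $R'$. A direct parametrization of $O$ meets the ambiguity of the Cartan subalgebra. So we first add a Cartan subalgebra to the data and then remove it again. Recall that the rank of a complex Lie algebra is the least multiplicity of the eigenvalue $0$ of $\operatorname{ad}\xi$, that $\xi$ is regular if this minimum is attained, that the rank is the dimension of any Cartan subalgebra, and that a regular element lies in exactly one Cartan subalgebra, the null component of $\operatorname{ad}\xi$.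

**Step 1: pairs (algebra, Cartan subalgebra).** The aim is to parametrize them birationally. Let $\mathbb T\subset GL(V)$ be the diagonal torus, $N=\dim V$, and
$$\mathcal Y=R'\times\prod_F(\mathbb C^*)^F/\mathbb C^*\ni y=(W,s).$$
It parametrizes the algebras $\hat{\mathfrak g}(y)=\hat{\mathfrak g}(W,s)\in O$ injectively: $W$ is read off from the root $\gamma$, and $s_F$ up to scalars from $\mathbb C\,Y_F(s_F)$. The torus $\mathbb T$ acts on $\mathcal Y$ by conjugation: $t$ multiplies the coordinate $p$ of $W$ by $t_{b_p}/t_{a_p}$, which is allowed as $R'$ is $(\mathbb C^*)^P$-stable, and the entry $s_{F,p}$ by $t_{c_{pF}}/t_{b_p}$. Let $\tilde O$ be the image of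
$$GL(V)\times\mathcal Y\to O\times\mathrm{Gr}(\dim\mathfrak h,\mathfrak{gl}(V)),\qquad(g,y)\mapsto(g\hat{\mathfrak g}(y)g^{-1},\,g\mathfrak hg^{-1}).$$
If $(g,y)$ and $(g',y')$ have the same image, then $\theta=g^{-1}g'$ normalizes $\mathfrak h$ and carries $\hat{\mathfrak g}(y')$ to $\hat{\mathfrak g}(y)$. Diagonal rescalings making $s=1$ on both sides commute with $\mathfrak h$, so Proposition 9.1 applies. Since $\pi=\mathrm{id}$ by Step 3 of Section 14, and $k=0$, $\theta$ preserves every basis line. So $\theta\in\mathbb T$ and $y=\theta\cdot y'$. Conversely $(g\theta,y')$ and $(g,\theta\cdot y')$ have the same image for $\theta\in\mathbb T$.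

Let $U^\pm\subset GL(V)$ be the unitriangular groups. Every element of the big cell $U^-\mathbb TU^+$ is uniquely of the form $g\theta$ with $g\in U^-U^+$, $\theta\in\mathbb T$, since $u^-\theta u^+=u^-(\theta u^+\theta^{-1})\theta$. By the previous paragraph, $U^-U^+\times\mathcal Y\to\tilde O$ is injective, and it is dominant because the big cell is dense. By (F1), $\tilde O\sim\mathbb A^{N(N-1)}\times\mathcal Y\sim R'\times\mathbb A^{M''}$ for some $M''$, the factors $(\mathbb C^*)^F/\mathbb C^*$ being tori.

**Step 2: forget the Cartan subalgebra by adding an element.** The aim is to compare $\tilde O$ and $O$. Let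
$$\mathcal U=\{(\hat{\mathfrak g}',\xi):\hat{\mathfrak g}'\in O,\ \xi\in\hat{\mathfrak g}'\},\qquad\mathcal U_1=\{(\hat{\mathfrak g}',\mathfrak h',\xi):(\hat{\mathfrak g}',\mathfrak h')\in\tilde O,\ \xi\in\mathfrak h'\}.$$
As tautological, Zariski locally trivial bundles, $\mathcal U\sim O\times\mathbb A^{r+1}$ and $\mathcal U_1\sim\tilde O\times\mathbb A^{\dim\mathfrak h}$. Consider the map $\mathcal U_1\to\mathcal U$ forgetting $\mathfrak h'$. Cartan subalgebras of $\hat{\mathfrak g}'$ are conjugate under products of $\mathrm{Ad}(\exp\xi)$, $\xi\in\hat{\mathfrak g}'$, and such products of elements of $GL(V)$ preserve $\hat{\mathfrak g}'$. So the $\mathfrak h'$ occurring with a given $\hat{\mathfrak g}'$ are exactly its Cartan subalgebras. All $\hat{\mathfrak g}'\in O$ have the same rank $\dim\mathfrak h$, so the pairs with $\xi$ regular in $\hat{\mathfrak g}'$ form a nonempty open subset of $\mathcal U$, given by the nonvanishing of one coefficient of the characteristic polynomial of $\operatorname{ad}\xi$. Over it the map is bijective, because a regular element lies in exactly one Cartan subalgebra. So $\mathcal U_1\to\mathcal U$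 is dominant and injective over a nonempty open set, hence birational by (F1). Therefore
$$O\times\mathbb A^{r+1}\sim\tilde O\times\mathbb A^{\dim\mathfrak h}\sim R'\times\mathbb A^{M''+\dim\mathfrak h}\sim\Sigma_1\times\mathbb A^{M'+M''+\dim\mathfrak h}.$$

**Step 3: the component.** As $\bar\Phi:O\to Z$ is injective and dominant, $Z\sim O$ by (F1). So $Z$ is stably birational to $\Sigma_1\sim X_{\mathbb C}$. It is an irreducible component of $\mathcal F_q(n_0,d)$ with $d=r$, $n_0$ given by (5), and $q=n_0-r$. For $n>n_0$, Proposition 12.1 gives a component of $\mathcal F_q(n,d)$ birational to $Z\times\mathbb A^{(n-n_0)(n_0+1)}$, hence also stably birational to $X_{\mathbb C}$. This proves Theorem B(i). $\blacksquare$
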